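
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Integer alternating surgeries that do not come from unknotting crossings}


\begin{abstract}
A surgery on a knot in $S^3$ is alternating if it is the double branched cover of an alternating knot or link. Let $\mathcal D$ be the set of knots with positive $L$-space surgeries that arise, by the Montesinos trick, from an unknotting crossing in an alternating diagram. A theorem of McCoy says that every positive non-integer alternating surgery is also a surgery, with the same slope, on a knot in $\mathcal D$. We show that this fails for integer slopes: there is a knot $K$ such that $S^3_{110}(K)$ is an alternating surgery, while $S^3_{110}(K')\ne S^3_{110}(K)$ for all $K'\in\mathcal D$. The same construction gives counterexamples for infinitely many integers.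
\end{abstract}

\section{Introduction}

\subsection{The question}

All knots lie in $S^3$. For a link $L\subset S^3$ let $\Sigma(L)$ be the double cover of $S^3$ branched over $L$. Between $3$-manifolds, ``$=$'' means orientation-preserving homeomorphism. The surgery $S^3_r(K)$ is an \emph{alternating surgery} if $S^3_r(K)=\Sigma(L)$ for an alternating knot or link $L$.

Alternating surgeries are produced by the Montesinos trick. Let $c$ be a crossing of a diagram of $L$ such that changing $c$ gives a diagram of the unknot. The \emph{unknotting arc} at $c$ is the short vertical arc joining the two strands at $c$. After the crossing change its endpoints lie on the unknot and its interior is disjoint from it. So it lifts to a knot $K$ in the double branched cover of the unknot, which is $S^3$, and a small ball around the arc lifts to a tubular neighborhood of $K$. Replacing the tangle in this ball by another rational tangle amounts to a surgery on $K$. In particular $\Sigma(L)$ is a surgery on $K$, and if the diagram is alternating, it is an alternating surgery.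

Recall that a rational homology sphere $Y$ is an \emph{$L$-space} if $\widehat{HF}(Y)$ has rank $|H_1(Y)|$. Double branched covers of non-split alternating links are $L$-spaces. Put
\begin{align*}
\mathcal L&=\{K:\ S^3_r(K)\text{ is an $L$-space for some }r>0\},\\
\mathcal D&=\{K\in\mathcal L:\ K\text{ is the lift of an unknotting arc in an alternating diagram}\}.
\end{align*}
Theorem 1.2 of McCoy's paper on non-integer alternating surgeries states that $\mathcal D$ accounts for all positive non-integer alternating surgeries: if $S^3_{p/q}(K)$ is an alternating surgery with $p/q>0$ and $p/q\notin\mathbb Z$, then $S^3_{p/q}(K)=S^3_{p/q}(K')$ for some $K'\in\mathcal D$. McCoy's paper \cite{McC} is the source of the following question.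

\medskip
\noindent\textbf{Question} \cite{McC}. \emph{Does this extend to integers? That is, if $n$ is a positive integer and $S^3_n(K)$ is an alternating surgery, is there $K'\in\mathcal D$ with $S^3_n(K)=S^3_n(K')$?}
\medskip

A positive answer is plausible, since nontrivial knots in $\mathcal D$ do have integer alternating surgeries: smooth the unknotting crossing instead of changing it (Proposition \ref{prop:D}). But a smoothing leaves no crossing behind, so to recover a knot in $\mathcal D$ from the alternating link one has to find a place at which a crossing can be inserted. Roughly speaking, we exhibit links for which there is no such place.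

\subsection{The result}

For $k\ge1$ let $\Gamma_k$ be the plane graph on the left of Figure \ref{fig:graphs}. Its vertices are $X_1,X_2,Y_1,Y_2,Z,U_1,\dots,U_{k-1}$, and its edges are
\begin{itemize}
\item single edges $X_1X_2,\ X_1Y_2,\ X_1Z,\ X_2Y_1,\ X_2Y_2,\ X_2Z,\ Y_2Z$;
\item two parallel edges $Y_1Z$, bounding a bigon;
\item a path $Y_1U_1U_2\cdots U_{k-1}Y_2$ of $k$ edges (for $k=1$ a single edge $Y_1Y_2$).
\end{itemize}
It is embedded so that $X_1$ lies on one side of the triangle $X_2Y_2Z$ and $Y_1$ on the other, each joined to all three corners (with $Y_1$ joined to $Y_2$ by the path). The seven faces are $X_1X_2Y_2$, $X_1Y_2Z$, $X_1ZX_2$, $Y_1X_2Y_2$ (along the path), $Y_1Y_2Z$ (along the path), $Y_1ZX_2$ and the bigon. The graph $\Gamma_1$ is $K_5$ minus the edge $X_1Y_1$, with $Y_1Z$ doubled. Let $L_k$ be the alternating link with checkerboard graph $\Gamma_k$ (conventions in Section \ref{sec:links}); its diagram has $9+k$ crossings. Put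
\[
n_k=46+64k .
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.78,every node/.style={font=\footnotesize}]
\begin{scope}
\coordinate (X2) at (0,0); \coordinate (Y1) at (5,0); \coordinate (Z) at (2.5,4.3);
\coordinate (Y2) at (3.1,1.4); \coordinate (X1) at (1.9,2.0);
\draw (X1)--(X2) (X1)--(Y2) (X1)--(Z) (X2)--(Y1) (X2)--(Y2) (X2)--(Z) (Y2)--(Z) (Y1)--(Z);
\draw (Y1) to[bend right=25] (Z);
\draw[very thick] (Y1)--(Y2);
\node at (4.15,0.95) {$k$};
\foreach \v in {X1,X2,Y1,Y2,Z} \fill (\v) circle (2.2pt);
\node[below] at (X2) {$X_2$}; \node[below] at (Y1) {$Y_1$}; \node[above] at (Z) {$Z$};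
\node[right] at (3.1,1.6) {$Y_2$}; \node[left] at (1.85,2.1) {$X_1$};
\node at (2.5,-1) {$\Gamma_k$};
\end{scope}
\begin{scope}[xshift=6.4cm]
\coordinate (A) at (0.3,0); \coordinate (B) at (0.3,1.7); \coordinate (Y1) at (5,0); \coordinate (Z) at (2.5,4.3);
\coordinate (Y2) at (3.1,1.4); \coordinate (X1) at (1.9,2.0);
\draw (X1)--(Y2) (X1)--(Z) (A)--(Y1) (A)--(Y2) (B)--(Z) (Y2)--(Z) (Y1)--(Z);
\draw (A)--(B) node[midway,left] {$e$};
\draw[dashed] (A)--(X1);
\draw (B) to[bend left=22] (X1); \draw (B) to[bend right=22] (X1);
\draw (Y1) to[bend right=25] (Z);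
\draw[very thick] (Y1)--(Y2);
\node at (4.15,0.95) {$k$};
\foreach \v in {A,B,X1,Y1,Y2,Z} \fill (\v) circle (2.2pt);
\node[below] at (A) {$A$}; \node[left] at (B) {$B$}; \node[below] at (Y1) {$Y_1$}; \node[above] at (Z) {$Z$};
\node[right] at (3.1,1.6) {$Y_2$}; \node[right] at (1.9,2.15) {$X_1$};
\node at (2.5,-1) {$H$};
\end{scope}
\begin{scope}[xshift=12.8cm]
\coordinate (B) at (0.3,1.8); \coordinate (Y1) at (5,0); \coordinate (Z) at (2.5,4.3);
\coordinate (Y2) at (3.1,1.7); \coordinate (X1) at (1.6,0.6);
\draw (X1)--(Z) (B)--(Z) (Y2)--(Z) (Y1)--(Z);
\draw[dashed] (X1)--(Y1);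
\draw (B) to[bend left=22] (X1); \draw (B) to[bend right=22] (X1);
\draw (Y1) to[bend right=25] (Z);
\draw[very thick] (Y1)--(Y2);
\draw (Y2) to[bend right=20] (Y1);
\node at (4.2,1.05) {$k$};
\foreach \v in {B,X1,Y1,Y2,Z} \fill (\v) circle (2.2pt);
\node[left] at (B) {$B$}; \node[below] at (Y1) {$Y_1$}; \node[above] at (Z) {$Z$};
\node[right] at (3.1,1.9) {$Y_2$}; \node[below] at (X1) {$X_1$};
\node at (2.5,-1) {$H'$};
\end{scope}
\end{tikzpicture}
\caption{Left: the graph $\Gamma_k$; the thick segment labeled $k$ stands for a path with $k$ edges. Middle: the signed graph $H$ of Section \ref{sec:construction}, in which $X_2$ is split into $A$ and $B$, joined by $e$. Right: the graph $H'$ obtained from $H\setminus e$ by Reidemeister moves. Dashed edges have sign $-$, all others sign $+$.}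
\label{fig:graphs}
\end{figure}

\begin{theorem}\label{thm:main}
For every $k\ge1$ there is a knot $K_k$ with $S^3_{n_k}(K_k)=\Sigma(L_k)$, an alternating surgery. If $k=1$ or $k\ge6$, then no $K'\in\mathcal D$ satisfies $S^3_{n_k}(K')=S^3_{n_k}(K_k)$, and no $K'\in\mathcal D$ has the same Alexander polynomial as $K_k$.
\end{theorem}

So the answer to the question is no. Already $k=1$ gives a counterexample: with $K=K_1$, the manifold $S^3_{110}(K)$ is the double branched cover of the alternating link $L_1$, which has a diagram with $10$ crossings, and no $K'\in\mathcal D$ satisfies $S^3_{110}(K')=S^3_{110}(K)$. The integer statement fails for infinitely many $n$.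

\begin{remark}\label{rem:orientation}
Allowing orientation reversal would change nothing. The group $H_1(S^3_n(K))=\mathbb Z/n$ is generated by the meridian, whose self-linking is $\epsilon/n$ with a universal sign $\epsilon$. An orientation-reversing homeomorphism between $S^3_{n_k}(K)$ and $S^3_{n_k}(K')$ would thus give an integer $u$ with $u^2\equiv-1\pmod{n_k}$. But $n_k/2=23+32k\equiv3\pmod4$ has a prime factor congruent to $3$ modulo $4$, for which $-1$ is not a square.
\end{remark}

\subsection{The idea}

Two lattice statements carry the argument. First, if $S^3_n(K)=\Sigma(L)$ with $n>0$ and $L$ has a reduced alternating diagram with checkerboard graph $\Gamma$, then the lattice of cuts of $\Gamma$ is the orthogonal complement $\sigma^\perp\subset\mathbb Z^R$ of a vector $\sigma$ with $|\sigma|^2=n$, and $\sigma$ determines the Heegaard Floer invariants $V_i$ of $K$. For $\Gamma_1$ this vector is $(1,2,4,5,8)$. Second, if $K'\in\mathcal D$ is nontrivial, then for an associated vector $\sigma'$ the form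
\[
|x|^2+2(\sigma'\cdot x)^2\qquad(x\in\mathbb Z^R)
\]
is the cut lattice of a graph $\Delta$, and $x\mapsto\sigma'\cdot x$ is the coordinate at an edge $c$ of $\Delta$, namely the unknotting crossing.

In the simplest situation $\sigma'=(1,2,4,5,8)$ and $\Delta/c=\Gamma_1$. Let $f$ be the unit vector at the entry $1$. It has norm $1+2=3$ and $c$-coordinate $1$, so it is supported on a cut $\{c,h_1,h_2\}$ of $\Delta$. Contract $c$ to a vertex $v$. If one side of the cut is a single endpoint of $c$, then $h_1$ and $h_2$ both end at $v$; otherwise $v$ is a cut vertex of $\Gamma_1\setminus\{h_1,h_2\}$. On the other hand, pairing $f$ with the vertices of $\Gamma_1$ shows that $h_1,h_2$ are \emph{disjoint} edges covering $X_1,X_2,Y_1,Y_2$, and deleting these two edges leaves a Hamiltonian cycle, hence no cut vertex. This is a contradiction.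

Two things have to be added. The lattice determines $\Delta/c$ only up to its cycle matroid; Section \ref{sec:m1} shows that this is enough. And for a knot $K'\in\mathcal D$ with the surgery in question, the slope obtained by smoothing the unknotting crossing need not be $n_k$, so $\sigma'$ could be different. Section \ref{sec:rigidity} shows that $\sigma'$ can differ from $(8,\dots,8,5,4,2,1)$ only by additional entries $1$, and Section \ref{sec:m2} rules these out.

\section{Cut lattices, links and branched covers}\label{sec:links}

\subsection{Cut lattices}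

Graphs are finite; loops and parallel edges are allowed. Let $H$ be a connected graph with nonzero integer edge weights $w_e$. Put $\Lambda(H)=\mathbb Z^{V(H)}/\mathbb Z(1,\dots,1)$. Orient each edge, and for $e=uv$ put $\eta_e(x)=x_u-x_v$, so that $\eta_e=0$ for a loop. The form on $\Lambda(H)$ is
\[
G_H(x,y)=\sum_e w_e\,\eta_e(x)\eta_e(y).
\]
We write $v$ also for the class of the basis vector at the vertex $v$. The classes of the vertices sum to $0$, and their Gram matrix is the weighted Laplacian: $G_H(v,v)$ is the total weight of the non-loop edges at $v$, and $-G_H(u,v)$ is the total weight of the edges joining $u\ne v$. By the matrix-tree theorem, $\det G_H=T(H)$, the weighted number of spanning trees, and for a non-loop edge $e$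
\begin{equation}\label{eq:delcon}
T(H)=T(H\setminus e)+w_eT(H/e).
\end{equation}
Moreover, whatever the weight of $e$,
\begin{equation}\label{eq:contract}
\Lambda(H/e)=\{x\in\Lambda(H):\eta_e(x)=0\}\quad\text{with the restricted form.}
\end{equation}

A \emph{cut} is the set $\partial S$ of edges joining $S$ to its complement $S^c$, for $\emptyset\ne S\ne V(H)$; a bridge is a cut with one edge. Suppose that all weights are $1$. Then $x\mapsto(\eta_e(x))_e$ embeds $\Lambda(H)$ isometrically in $\mathbb Z^{E(H)}$, and we call $\eta_e(x)$ the coefficient of $e$ in $x$.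
\begin{itemize}
\item[(G1)] For $x\in\Lambda(H)$ the set $\{e:\eta_e(x)\text{ odd}\}$ is empty or a cut: take $S=\{u:x_u\text{ odd}\}$. Each cut $\partial S$ is the support of the vector $1_S$, with coefficients $0,\pm1$ and norm $|\partial S|$. The symmetric difference of two distinct cuts is a cut.
\item[(G2)] Let $x$ be given by a potential $u:V(H)\to\mathbb Z$, and let $S_j=\{u\ge j\}$. Then $x=\sum_j1_{S_j}$, summed over those $j$ with $\emptyset\ne S_j\ne V(H)$, and each edge $e$ lies in exactly $|\eta_e(x)|$ of the \emph{level cuts} $\partial S_j$. Level cuts are nonempty, since $H$ is connected.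
\item[(G3)] If $H$ has no bridge, then $\Lambda(H)$ has no vector of norm $1$, and its vectors of norm $2$ are the $\pm1_S$ with $|\partial S|=2$, one pair for each $2$-cut. Indeed, the support of a vector of norm $1$ would be a bridge by (G1). For norm $2$ the sizes of the level cuts sum to $2$, so there is only one level cut $\partial S$, and $x=1_S$. Since $H$ is connected, $\partial S$ determines $\{S,S^c\}$, and $1_{S^c}=-1_S$.
\end{itemize}

\subsection{Links from signed plane graphs}

Let $H$ be a connected plane graph with edge signs $w_e=\pm1$. It gives a checkerboard-colored link diagram $D(H)$: the white regions are the vertices, the crossings are the edges, and the black regions are the faces of $H$. Let $F_H$ be the \emph{black surface}, with a disc for each black region and a half-twisted band for each crossing. It retracts onto the dual graph $H^*$. So it is connected, and $H_1(F_H)$ is the cycle space of $H^*$, which is $\Lambda(H)$.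

For a connected surface $F\subset S^3$ let $X_F$ be the double cover of $B^4$ branched over $F$ with its interior pushed in. It is built from one $0$-handle and $2$-handles, so $H_1(X_F)=0$; further $H_2(X_F)\cong H_1(F)$ and $\partial X_F=\Sigma(\partial F)$. Put $X_H=X_{F_H}$. By Gordon and Litherland, with the sign convention for crossings fixed suitably once and for all, the intersection form of $X_H$ is $-G_H$. In particular $H_1(\Sigma(D(H)))$ has order $|T(H)|$ if $T(H)\ne0$, and is infinite otherwise.

The diagram is alternating if and only if all signs agree. The two colorings of a crossing give it opposite signs, and so do a crossing and its mirror image. Hence every connected alternating diagram has a coloring with all signs $+$; if its graph is $H$, then the mirror image has an all-$+$ coloring with graph the plane dual $H^*$.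

\emph{Contraction and deletion.} Let $e$ be a non-loop edge. Contracting (deleting) $e$ in $H$ deletes (contracts) $e^*$ in $H^*$. So $F_H$ is $F_{H/e}$ with a half-twisted band attached, and, if $e$ is not a bridge, $F_{H\setminus e}$ is $F_{H/e}$ with a flat band attached. In both cases the map of $H_2(X_{H/e})$ into $H_2$ of the larger manifold is the inclusion \eqref{eq:contract} of $\{\eta_e=0\}$, because the coefficient of a cycle on the band is $\eta_e$.

\emph{Reidemeister moves.} We use two moves.
\begin{itemize}
\item RII deletes two parallel edges of opposite signs that bound a bigon face.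
\item RIII replaces a trivalent vertex, joined to three neighbors by edges whose signs are not all equal, by a triangle on these neighbors. Each edge of the triangle carries the negative of the sign of the star edge opposite to it.
\end{itemize}
For RIII, the trivalent vertex is a white triangular region. The three crossings around it form a cyclic (alternating) triangle exactly when their signs agree; otherwise some strand lies above or below the two others, and the third Reidemeister move applies. It translates each crossing across the third strand. The quadrants facing and opposite the central triangle change from white to black, so the coloring of the crossing is swapped and its sign changes; it now joins the other two outer white regions.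

\subsection{Attaching a band}

\begin{lemma}\label{lem:band}
Let $F_1=F_0\cup b$, where $F_0\subset S^3$ is a connected surface, $b$ is a band, and $\partial F_1$ is an unknot. Suppose that $X_{F_0}$ and $X_{F_1}$ are negative definite and that the form of $X_{F_0}$ has determinant $\pm n$, $n>0$. Let $K\subset\Sigma(\partial F_1)=S^3$ be the preimage of the cocore of $b$. Then
\[
\Sigma(\partial F_0)=S^3_{n}(K)\quad\text{and}\quad X_{F_1}\cup B^4=X_{F_0}\cup(-W_n(K)),
\]
where $W_n(K)$ is the trace of $n$-surgery on $K$, that is, $B^4$ with an $n$-framed $2$-handle attached along $K$.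
\end{lemma}

\begin{proof}
Push $F_0$ in deeper than $b$. Then $X_{F_1}=X_{F_0}\cup V$, where $V$ is the double cover of $S^3\times I$ branched over a surface with one saddle, a $2$-handle cobordism from $\Sigma(\partial F_0)$ to $S^3$. Turned upside down, $V'=V\cup B^4$ is $B^4$ with a $2$-handle attached along $K\subset\partial B^4=-\Sigma(\partial F_1)$, and $\partial V'=-\Sigma(\partial F_0)$. Its form is $\langle t\rangle$ with $|t|=|H_1(\Sigma(\partial F_0))|=n$. Since $V'$ lies in the negative definite closed manifold $X_{F_1}\cup B^4$, we get $t=-n$. Reversing orientation, $-V'=W_n(K)$ with $K\subset\Sigma(\partial F_1)=S^3$, and its boundary is $\Sigma(\partial F_0)$.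
\end{proof}

The definiteness of $X_{F_1}$ is what makes the surgery coefficient positive; for the other sign of $t$ the coefficient would be $-n$.

\subsection{Sharpness}

Let $Y$ be a rational homology sphere with $d$-invariants $d(Y,\mathfrak t)\in\mathbb Q$. If $X$ is negative definite with $\partial X=Y$, then by Ozsv\'ath and Szab\'o $c_1(\mathfrak s)^2+b_2(X)\le4d(Y,\mathfrak s|_Y)$ for every $\mathrm{spin}^c$ structure $\mathfrak s$ on $X$. One calls $X$ \emph{sharp} if for each $\mathfrak t$ equality holds for some $\mathfrak s$ with $\mathfrak s|_Y=\mathfrak t$.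

\begin{theorem}[Ozsv\'ath--Szab\'o \cite{OS}]\label{thm:os}
Let $H$ be a connected plane graph without loops or bridges and with all signs $+$, so that $D(H)$ is a reduced connected alternating diagram. Then $\Sigma(D(H))$ is an $L$-space and $X_H$ is sharp.
\end{theorem}

\begin{lemma}\label{lem:loops}
The conclusion of Theorem \ref{thm:os} also holds if $H$ is bridgeless but has loops.
\end{lemma}

\begin{proof}
If $e$ is a loop, then $e^*$ is a bridge of $H^*$, so the band of $F_H$ at $e$ separates $F_H$. Rotating one side by $\pi$ about the core of this band is an isotopy of $F_H$ that makes the band flat. Turning a crossing over does not change its sign: seen from behind, over and under are exchanged, and so are clockwise and counterclockwise. So the result is the black surface of a diagram with all signs $+$, whose graph is $H\setminus e$ with one side possibly re-embedded. It is still bridgeless. Iterating, we reach a graph as in Theorem \ref{thm:os} or a single vertex, for which $X=B^4$.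
\end{proof}

\section{Changemakers}\label{sec:changemakers}

Ni and Wu attach to a knot $K$ integers $V_0\ge V_1\ge\cdots\ge0$, eventually $0$, such that for $n>0$ and $0\le i<n$
\begin{equation}\label{eq:niwu}
d(S^3_n(K),i)=\frac{(2i-n)^2-n}{4n}-2\max(V_i,V_{n-i}).
\end{equation}
Here the label $i$ is, up to conjugation, the restriction of those $\mathrm{spin}^c$ structures on $W_n(K)$ for which $c_1$ evaluates on a generator of $H_2(W_n(K))$ to a number congruent to $2i-n$ modulo $2n$. By monotonicity the maximum is $V_{\min(i,n-i)}$. For the unknot all $V_i$ vanish.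

A vector $\sigma$ with non-negative integer entries is a \emph{changemaker} if the sums of subsets of its entries fill $\{0,1,\dots,|\sigma|_1\}$, where $|\sigma|_1$ is the sum of the entries. If $\sigma_1\le\dots\le\sigma_R$, then $\sigma_j\le1+\sigma_1+\dots+\sigma_{j-1}$ for all $j$: otherwise $1+\sigma_1+\dots+\sigma_{j-1}$ is not a subset sum. In particular the smallest nonzero entry of a nonzero changemaker is $1$.

\begin{lemma}\label{lem:changemaker}
Let $n>0$, and let $Y=S^3_n(K)$ bound a sharp negative definite $X$ with $H_1(X)=0$ and form $-\Lambda$. Put $W=W_n(K)$, $\widehat X=X\cup_Y(-W)$ and $R=b_2(X)+1$. Then $H_2(\widehat X)\cong-\mathbb Z^R$. Let $\sigma$ be the class of a generator of $H_2(W)$, with signs of the orthonormal basis chosen so that its entries are non-negative. Then $\sigma$ is primitive, $|\sigma|^2=n$, $\Lambda=\sigma^\perp$, $\sigma$ is a changemaker, and for $0\le i\le n$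
\begin{equation}\label{eq:V}
8V_{\min(i,n-i)}(K)=\min\{|\xi|^2-R:\ \xi\in\mathbb Z^R\text{ with all entries odd},\ \xi\cdot\sigma=2i-n\}.
\end{equation}
\end{lemma}

We call $\sigma$ the \emph{vector} of $(K,n,X)$.

\begin{proof}
By Mayer--Vietoris $H_1(\widehat X)=0$, so $H_2(\widehat X)$ is free. As $Y$ is a rational homology sphere and $X$, $-W$ are negative definite, so is $\widehat X$, and Donaldson's theorem gives $H_2(\widehat X)\cong-\mathbb Z^R$. Clearly $|\sigma|^2=n$. We have $H_3(\widehat X,X)\cong H_3(W,\partial W)\cong H^1(W)=0$ and $H_2(\widehat X,X)\cong H^2(W)\cong\mathbb Z$. So $H_2(X)\to H_2(\widehat X)$ is injective with torsion-free cokernel. Its image is orthogonal to $\sigma$ and has rank $R-1$, hence equals $\sigma^\perp$. Also $H_2(\widehat X,W)\cong H^2(X)$ is free because $H_1(X)=0$, so $\sigma$ is primitive.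

\emph{Formula \eqref{eq:V}.} It suffices to treat $0\le i<n$, since both sides are unchanged under $i\mapsto n-i$ (replace $\xi$ by $-\xi$). First Chern classes of $\mathrm{spin}^c$ structures on $\widehat X$ correspond to vectors $\xi\in\mathbb Z^R$ with all entries odd. If $\xi\cdot\sigma=2i-n$, then subtracting the contribution $-(2i-n)^2/n$ of $-W$ from $-|\xi|^2$ gives
\[
c_1(\mathfrak s|_X)^2=-|\xi|^2+\frac{(2i-n)^2}{n}.
\]
With $b_2(X)=R-1$ and \eqref{eq:niwu}, the inequality $c_1(\mathfrak s|_X)^2+b_2(X)\le4d(Y,i)$ becomes $|\xi|^2-R\ge8V_{\min(i,n-i)}$. By sharpness some $\mathfrak s_X$ restricting to the label $i$ attains equality. It glues to a $\mathrm{spin}^c$ structure on $-W$ with the same restriction to $Y$ and evaluation exactly $\pm(2i-n)$; replacing the resulting $\xi$ by $-\xi$ if necessary, we get \eqref{eq:V}.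

\emph{Changemaker.} Let $A=\{\xi\cdot\sigma:\xi\in\{\pm1\}^R\}\subset[-|\sigma|_1,|\sigma|_1]$. Note that $|\sigma|_1\le|\sigma|^2=n$ and $|\sigma|_1\equiv n\pmod2$. By \eqref{eq:V}, $2i-n\in A$ if and only if $V_{\min(i,n-i)}=0$. Put $i_*=(n-|\sigma|_1)/2$. As $-|\sigma|_1\in A$, we have $V_{i_*}=0$, and by monotonicity $2i-n\in A$ for $i_*\le i\le n-i_*$. So $A$ contains every integer in $[-|\sigma|_1,|\sigma|_1]$ of the parity of $|\sigma|_1$. Since $\xi\cdot\sigma=2s-|\sigma|_1$, where $s$ is the sum of the entries at which $\xi$ is $+1$, this says that the subset sums fill $\{0,\dots,|\sigma|_1\}$.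
\end{proof}

We shall read off $\sigma$ from the jumps of the sequence $V_i$. For a knot put $I_j=\min\{i\ge0:V_i\le j\}$. For a vector $\sigma\ge0$ put
\[
\Phi_j(\sigma)=\max\Bigl\{\alpha\cdot\sigma:\ \alpha\in\mathbb Z_{\ge0}^R,\ \sum_i\tfrac{\alpha_i(\alpha_i+1)}2\le j\Bigr\},\qquad g_\sigma=\tfrac12\bigl(|\sigma|^2-|\sigma|_1\bigr).
\]

\begin{lemma}\label{lem:jumps}
In the situation of Lemma \ref{lem:changemaker}, let $\Psi_j=|\sigma|_1+2\Phi_j(\sigma)$.
\begin{itemize}
\item[(a)] If $\Psi_j\le n$, then $I_j=g_\sigma-\Phi_j(\sigma)$.
\item[(b)] If $\Psi_j>n$, then $I_j<\max_i\sigma_i$.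
\end{itemize}
\end{lemma}

\begin{proof}
If $\xi_i=\pm(2\alpha_i+1)$ with $\alpha_i\ge0$, then $|\xi|^2-R=8\sum_i\alpha_i(\alpha_i+1)/2$. So $\Psi_j$ is the maximum of $\xi\cdot\sigma$ over odd $\xi$ with $|\xi|^2-R\le8j$. All values $\xi\cdot\sigma$ are congruent to $n$ modulo $2$.

(a) Put $i=(n-\Psi_j)/2=g_\sigma-\Phi_j(\sigma)$, so $0\le i\le n/2$. Formula \eqref{eq:V}, applied to the negative of a maximizer, gives $V_i\le j$. Conversely, if $0\le i\le n/2$ and $V_i\le j$, then \eqref{eq:V} gives $n-2i\le\Psi_j$.

(b) Start with a maximizer $\xi=(2\alpha_i+1)_i$ and lower its entries by $2$, one at a time, down to $(1,\dots,1)$. The norm never increases, and the final value $\xi\cdot\sigma=|\sigma|_1$ is at most $n$. The first value that is at most $n$ exceeds $n-2\max\sigma_i$ and is at least $|\sigma|_1\ge0$. It equals $n-2i$ with $0\le i<\max\sigma_i$ and $i\le n/2$, and $V_i\le j$ by \eqref{eq:V} applied to $-\xi$.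
\end{proof}

\section{The lattice of a knot in $\mathcal D$}\label{sec:D}

\begin{proposition}\label{prop:D}
Let $K'\in\mathcal D$ be nontrivial. There are a connected plane graph $\Delta$ without loops or bridges and an edge $c$ of $\Delta$ such that, with $M=T(\Delta/c)>0$:
\begin{itemize}
\item[(a)] $S^3_M(K')=\Sigma(D(\Delta/c))$, and $X_{\Delta/c}$ satisfies the hypotheses of Lemma \ref{lem:changemaker} for $K'$ and $M$;
\item[(b)] if $\sigma'\in\mathbb Z^R$ is the vector of $(K',M,X_{\Delta/c})$, then $\Lambda(\Delta)$ can be identified with $\mathbb Z^R$ so that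
\begin{equation}\label{eq:q}
G_\Delta(x,x)=q(x):=|x|^2+2(\sigma'\cdot x)^2,\qquad\eta_c(x)=\sigma'\cdot x,\qquad \Lambda(\Delta/c)=\sigma'^\perp ;
\end{equation}
\item[(c)] all entries of $\sigma'$ are positive.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{A reduced diagram.} Among the alternating diagrams with an unknotting crossing $c$ whose arc lifts to $K'$, choose a diagram $D'$ with the minimal number of crossings. Since changing $c$ gives an unknot, $D'$ is a diagram of a knot, hence connected. Let $\Delta$ be its all-$+$ graph. Suppose that a crossing other than $c$ is nugatory, that is, a loop or bridge of $\Delta$. Rotate the side not containing $c$ by $\pi$. This removes the crossing by an isotopy that fixes the arc at $c$ and works equally before and after the crossing change. The new graph, with the loop deleted or the bridge contracted and one side possibly re-embedded, is still all-$+$, so the diagram is alternating, contradicting minimality. If $c$ itself were nugatory, then $D'$ would be a diagram of the unknot. But $\Sigma(D')$ is by the Montesinos trick a surgery on $K'$ along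 a slope at distance $2$ from the meridian, so a nontrivial surgery on $K'$ would be $S^3$, and $K'$ would be trivial by Gordon and Luecke. So $\Delta$ has no loops or bridges.

\emph{The sign of the determinant.} Let $G_-$ be $G_\Delta$ with the weight of $c$ changed to $-1$. It belongs to the diagram after the crossing change, an unknot, so by \eqref{eq:delcon}
\[
\det G_-=T(\Delta\setminus c)-T(\Delta/c)=\pm1 .
\]
Suppose first that $\det G_-=1$. The form $G_-$ is positive definite on the corank-one sublattice $\{\eta_c=0\}=\Lambda(\Delta/c)$, and its determinant is positive, so it is positive definite. Let $F$ be the black surface of the changed diagram. It is $F_{\Delta/c}$ with a half-twisted band attached, and the cocore of the band is the crossing arc. Lemma \ref{lem:band}, with $F_0=F_{\Delta/c}$ and $F_1=F$, gives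
\begin{equation}\label{eq:M}
S^3_M(K')=\Sigma(D(\Delta/c)),\qquad X_F\cup B^4=X_{\Delta/c}\cup(-W_M(K')).
\end{equation}

Now suppose that $\det G_-=-1$. Take the mirror image diagram, with all-$+$ graph $\Delta^*$; the arc at $c$ lifts to the mirror image $\overline{K'}$. Since
\[
T(\Delta^*\setminus c)-T(\Delta^*/c)=T(\Delta/c)-T(\Delta\setminus c)=1,
\]
the case just treated shows that a positive surgery on $\overline{K'}$ is $\Sigma(D(\Delta^*/c))$. This is an $L$-space by Theorem \ref{thm:os} and Lemma \ref{lem:loops}, as $\Delta^*$ is bridgeless and contraction creates no bridges. But $K'\in\mathcal L$, and a knot with a positive $L$-space surgery has $\tau=g$ (Ozsv\'ath--Szab\'o). So $g(K')=\tau(K')=-\tau(\overline{K'})=-g(\overline{K'})=-g(K')$, and $K'$ is trivial, a contradiction. (This is where the proof uses $K'\in\mathcal L$; without it, only one of $K'$ and $\overline{K'}$ is controlled.)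

\emph{The lattice.} So $\det G_-=1$ and \eqref{eq:M} holds. The graph $\Delta/c$ is bridgeless, hence $X_{\Delta/c}$ is sharp by Theorem \ref{thm:os} and Lemma \ref{lem:loops}. This proves (a). By \eqref{eq:M} the closed manifold of Lemma \ref{lem:changemaker} has form $-G_-$ on $\Lambda(\Delta)$; so $(\Lambda(\Delta),G_-)\cong\mathbb Z^R$, and under this identification $\sigma'^\perp=\Lambda(\Delta/c)=\ker\eta_c$. The functionals $\eta_c$ and $x\mapsto\sigma'\cdot x$ are both surjective onto $\mathbb Z$, because $c$ is not a loop and $\sigma'$ is primitive. Having the same kernel, they agree up to sign; orient $c$ so that they agree. As $G_\Delta(x,x)=G_-(x,x)+2\eta_c(x)^2$, (b) follows. If an entry of $\sigma'$ were $0$, the corresponding unit vector would have $q=1$, contradicting (G3).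
\end{proof}

\begin{example}\label{ex:small}
Here is a small example. Let $\Delta$ have three vertices $s,t,u$, one edge $c=st$, two edges $su$ and three edges $tu$. It has no loops or bridges, and $T(\Delta\setminus c)=6$, $T(\Delta/c)=5$. With $c$ negative, the graph is built from the two parallel edges $su$ by adding $c$ in series and three edges $tu$ in parallel; as will be explained in Section \ref{sec:construction}, its diagram is that of a $2$-bridge link, of determinant $6-5=1$, hence an unknot. So the arc at $c$ lifts to a knot $K'$, and the argument in the proof of Proposition \ref{prop:D} for $\det G_-=1$ applies to $\Delta$ and $c$. The form $G_-$ gives $s,t$ the norms $1,2$ and the product $+1$. So $\epsilon_1=s-t$ and $\epsilon_2=s$ are orthonormal, and with $c$ oriented from $s$ to $t$ we have $\eta_c(\epsilon_1)=2$, $\eta_c(\epsilon_2)=1$. So $\sigma'=(2,1)$. The graph $\Delta/c$ has two vertices joined by five edges, and $S^3_5(K')$ is the double branched cover of the torus knot $T(2,5)$ or its mirror image. This is a lens space, hence an $L$-space, so $K'\in\mathcal D$. By Lemma \ref{lem:jumps}(a),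 $I_0=g_{\sigma'}=1$, so $V_0>0$ and $K'$ is nontrivial.

The vector $f=\epsilon_2$ at the entry $1$ has $q(f)=3$. It is $1_{\{s\}}$, supported on the cut formed by $c$ and the two edges $su$. Since one side of the cut is the single vertex $s$, the two edges other than $c$ meet at the vertex of $\Delta/c$ into which $c$ is contracted. For our counterexamples the corresponding two edges would have to be disjoint.
\end{example}

\section{The knots $K_k$}\label{sec:construction}

\subsection{The lattice of $\Gamma_k$}

Let $\sigma_k\in\mathbb Z^{k+4}$ have coordinates named $f,a,p,r,d_1,\dots,d_k$ with entries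
\[
1,\ 2,\ 4,\ 5,\ 8,\dots,8 .
\]
The same letters denote the unit vectors.

\begin{lemma}\label{lem:lattice}
$\Lambda(\Gamma_k)\cong\sigma_k^\perp$, by an isometry that sends the vertices to
\begin{align*}
X_1&=f+p-r, & X_2&=f-a-p+r, & Z&=2a-p,\\
Y_1&=-f-a-r+d_1, & Y_2&=-f+p+r-d_k, & U_i&=d_{i+1}-d_i .
\end{align*}
In particular $T(\Gamma_k)=|\sigma_k|^2=n_k$.
\end{lemma}

\begin{proof}
These vectors are orthogonal to $\sigma_k$ and sum to $0$. The norms of $X_1,X_2,Z,Y_1,Y_2,U_i$ are $3,4,5,4,4,2$, the degrees of these vertices. Their products are
\begin{align*}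
X_1X_2&=1-1-1=-1,& X_1Y_2&=-1+1-1=-1,& X_1Z&=-1,\\
X_2Y_1&=-1+1-1=-1,& X_2Y_2&=-1-1+1=-1,& X_2Z&=-2+1=-1,\\
Y_1Z&=-2,& Y_2Z&=-1,& X_1Y_1&=-1+1=0 .
\end{align*}
The $f$- and $r$-parts of $Y_1Y_2$ cancel, so $Y_1Y_2$ is $-1$ if $k=1$ and $0$ if $k\ge2$. Finally $Y_1U_1=U_iU_{i+1}=U_{k-1}Y_2=-1$, and all other products are $0$. These are the entries of the Laplacian of $\Gamma_k$, so we have an isometric, hence injective, map $\Lambda(\Gamma_k)\to\sigma_k^\perp$. It is onto: given an element of $\sigma_k^\perp$, use the $U_i$ and $Y_1$ to kill its $d$-coordinates, then $X_1$ to kill the $r$-coordinate, then $Z$ to kill the $p$-coordinate. What remains is a multiple of $2f-a=X_1+X_2$. Since $\sigma_k$ is primitive, $\det\sigma_k^\perp=|\sigma_k|^2=1+4+16+25+64k=n_k$.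
\end{proof}

\subsection{The construction}

To realize $\Sigma(L_k)$ as a surgery we look for a signed graph $H$ with an edge $e$ such that $H/e$ represents $L_k$ and $H\setminus e$ represents the unknot. We allow non-alternating $H$: the edge $X_1X_2$ of $\Gamma_k$ is first replaced by three parallel edges of signs $-,+,+$, and then $X_2$ is split in a way that separates the negative edge from the two positive ones.

\begin{proposition}\label{prop:K}
For every $k\ge1$ there is a knot $K_k$ with $S^3_{n_k}(K_k)=\Sigma(L_k)$.
\end{proposition}

\begin{proof}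
The cyclic order of the neighbors of $X_2$ in $\Gamma_k$ is $Y_1$ (or, for the purposes of this order, the edge $X_2Y_1$), $Y_2,X_1,Z$. Let $H$ be the signed plane graph in the middle of Figure \ref{fig:graphs}. The vertex $X_2$ is split into $A$ and $B$, joined by an edge $e$. The vertex $A$ receives the edges to $Y_1$ and $Y_2$ and one \emph{negative} edge $AX_1$; $B$ receives the edge to $Z$ and \emph{two} positive edges $BX_1$, bounding a bigon. The edges $AX_1,BX_1,BX_1$ are consecutive at $X_1$, in this order, and $ABX_1$ is a triangular face. All edges other than $AX_1$ are positive.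

\emph{Contracting $e$.} The three edges $X_1X_2$ of signs $-,+,+$ are parallel, with bigons between consecutive ones. One move RII gives $\Gamma_k$. So $D(H/e)$ represents $L_k$, and $G_{H/e}=G_{\Gamma_k}$.

\emph{Deleting $e$: Reidemeister moves.} Deleting $e$ merges the faces $Y_1ABZ$ and $ABX_1$ into a face $Y_1AX_1BZ$. Now $A$ is trivalent, with signs $+,+,-$ on $AY_1,AY_2,AX_1$. The move RIII removes $A$ and adds
\[
X_1Y_2\ (-),\qquad X_1Y_1\ (-),\qquad Y_1Y_2\ (+).
\]
As $AY_2X_1$ was a triangular face, the new edge $X_1Y_2$ bounds a bigon with the old positive edge $X_1Y_2$; cancel them by RII. The result is the graph $H'$ on the right of Figure \ref{fig:graphs}. Its seven faces are the bigon $X_1B$; the triangle $X_1BZ$; the face $Y_1X_1BZ$; the face $Y_1Y_2ZX_1$, the union of the new triangle, the bigon and the old face $X_1Y_2Z$; the face between the path and the new edge $Y_1Y_2$; the face bounded by the path, $Y_2Z$ and an edge $Y_1Z$; and the bigon $Y_1Z$.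

\emph{$D(H')$ is a $2$-bridge link.} Call a graph with two distinguished vertices (terminals) a network. $H'$ is the union of two networks with terminals $Y_1$ and $Z$, meeting only there:
\begin{itemize}
\item $N_1$: start with an edge $X_1B$; add a parallel edge $X_1B$; add $BZ$ in series; add $X_1Z$ in parallel; add the negative edge $X_1Y_1$ in series.
\item $N_2$: start with the first edge of the path from $Y_1$ to $Y_2$; add its other $k-1$ edges in series; add the new edge $Y_1Y_2$ in parallel; add $Y_2Z$ in series; add two edges $Y_1Z$ in parallel.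
\end{itemize}
At $Y_1$ the only edge of $N_1$ is $Y_1X_1$, and the faces on its two sides are $Y_1Y_2ZX_1$ and $Y_1X_1BZ$. At $Z$ the edges $ZB,ZX_1$ of $N_1$ are consecutive, and the same two faces contain the two corners between $N_1$ and $N_2$. So a circle through $Y_1$, $Z$ and these two faces separates $N_1$ from $N_2$. It meets the link diagram in four points, two flanking each terminal, and cuts it into two tangles.

Both tangles are rational. In fact, the bigon $X_1B$ and the triangle $X_1BZ$, resp.\ the face between the path and the new edge $Y_1Y_2$, the face along the path, $Y_2Z$ and $Y_1Z$, and the bigon $Y_1Z$, are faces of $H'$. So at each stage of the list the network, together with these faces as far as they are already bounded, lies in a disc that meets the rest of $H'$ only in the two current terminals. Passing to the next stage adds one crossing between two adjacent endpoints of the corresponding tangle: the two endpoints flanking a terminal for an edge in series, the two endpoints on one side for an edge in parallel. A tangle obtained from a single crossing in this way is rational, and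 a union of two rational tangles is a $2$-bridge link.

\emph{Determinant.} For a network let $T$ be the weighted number of spanning trees and $F$ the weighted number of spanning forests with two components that separate the terminals. An edge of weight $w$ in parallel changes $(T,F)$ to $(T+wF,F)$; in series it changes $(T,F)$ to $(wT,T+wF)$. A path of $k$ edges has $(T,F)=(1,k)$. So
\begin{gather*}
N_1:\ (1,1)\to(2,1)\to(2,3)\to(5,3)\to(-5,2),\\
N_2:\ (1,k)\to(k+1,k)\to(k+1,2k+1)\to(5k+3,2k+1),
\end{gather*}
where the last step for $N_2$ adds both edges $Y_1Z$. Hence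
\[
T(H')=T_1F_2+F_1T_2=-5(2k+1)+2(5k+3)=1 .
\]
A $2$-bridge link of determinant $1$ is the unknot. So $D(H\setminus e)$ is a diagram of the unknot.

\emph{Definiteness.} The total weight at $A$ in $H\setminus e$ is $1+1-1=1$, and eliminating $A$ by a Schur complement adds exactly the weights $+1,-1,-1$ on $Y_1Y_2,X_1Y_1,X_1Y_2$. So $\det G_{H\setminus e}=1\cdot T(H')=1$. On the corank-one sublattice $\{x_A=x_B\}$ the form $G_{H\setminus e}$ restricts to $G_{H/e}=G_{\Gamma_k}$, which is positive definite. As the determinant is positive, $G_{H\setminus e}$ is positive definite.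

Apply Lemma \ref{lem:band} to $F_0=F_{H/e}$ and $F_1=F_{H\setminus e}$, which is $F_0$ with a flat band. With $n=T(\Gamma_k)=n_k$ (Lemma \ref{lem:lattice}) it gives a knot $K_k$ with $S^3_{n_k}(K_k)=\Sigma(L_k)$.
\end{proof}

\section{Which vectors can occur}\label{sec:rigidity}

From here on, $k=1$ or $k\ge6$. Suppose that a knot $K'\in\mathcal D$ has $S^3_{n_k}(K')=\Sigma(L_k)$. Proposition \ref{prop:D} gives a vector for $K'$, but with respect to some slope $M$ that need not be $n_k$. The link between the two slopes is the sequence $I_j$, which depends only on the knot. So we first determine the vector at slope $n_k$, then the $I_j$, and then the vector at slope $M$.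

\begin{lemma}\label{lem:unique}
Let $k=1$ or $k\ge6$. If $\sigma''\in\mathbb Z^{k+4}$ is a changemaker with $|\sigma''|^2=n_k$ and $\sigma''^\perp\cong\Lambda(\Gamma_k)$, then $\sigma''=\sigma_k$ up to permutation.
\end{lemma}

\begin{proof}
\emph{Small cuts of $\Gamma_k$.} In $\Gamma_1$ every vertex has degree at least $3$, and a cut separating two vertices from three has at least $6-1=5$ edges, so every cut has at least three edges. A cut of $\Gamma_k$ that contains at most one edge of the path remains a cut when $k-1$ other path edges are contracted, which gives $\Gamma_1$. So $\Gamma_k$ has no bridge, and its $2$-cuts are exactly the pairs of path edges. By (G3), $\sigma''^\perp$ contains no vector of norm $1$, so $\sigma''$ has no zero entry.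

\emph{The case $k=1$.} There is no vector of norm $2$, so the entries of $\sigma''$ are distinct. A changemaker in $\mathbb Z^5$ with distinct positive entries is $(1,2,x,y,z)$ with $x\in\{3,4\}$ and $x<y<z$. If $x=3$, then $y^2+z^2=96$, which is impossible. If $x=4$, then $y^2+z^2=89$, so $(y,z)=(5,8)$.

\emph{The case $k\ge6$.} By (G3) the vectors of norm $2$ in $\Lambda(\Gamma_k)$ are the $\pm(U_i+\dots+U_j)$, $i\le j$. They form an irreducible root system of type $A_{k-1}$ with $k(k-1)$ roots and base $U_1,\dots,U_{k-1}$. In $\sigma''^\perp$ the vectors of norm $2$ are the differences of unit vectors at equal (positive) entries. So exactly one value $v$ is repeated, $k$ times, at coordinates $D_1,\dots,D_k$, and the other four entries, forming $\tau\in\mathbb Z^4$, are distinct and differ from $v$.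

The images of $X_1,X_2,Z$ are orthogonal to all $U_i$, so their $D$-parts are multiples $t\sum D_i$. Their norms are $3,4,5<k$, hence $t=0$. (This is where $k\ge6$ is used.) So they lie in $\tau^\perp\subset\mathbb Z^4$, and their Gram determinant is
\[
\det\begin{pmatrix}3&-1&-1\\-1&4&-1\\-1&-1&5\end{pmatrix}=57-6-5=46 .
\]
As $46$ is squarefree, they span $\tau^\perp$. So $\tau=s\tau_0$ with $s\ge1$, $\tau_0$ primitive and $|\tau_0|^2=46$.

All bases of the root system $\{D_i-D_j\}$ are equivalent under permutations of the $D_i$, and the chain $U_1,\dots,U_{k-1}$ can be run through in two directions. So after permuting the $D_i$ and possibly replacing the isometry by its negative, $U_i=D_{i+1}-D_i$. Now $Y_1U_1=-1$ and $Y_1U_i=0$ for $i\ge2$, so the $D$-part of $Y_1$ is $(t+1,t,\dots,t)$, with $(k-1)t^2\le|Y_1|^2=4$. Hence $t=0$, and $0=Y_1\cdot\sigma''=v+s\cdot(\text{an integer})$. So $s$ divides $v$ and hence all entries of $\sigma''$. One of these is $1$, so $s=1$. Now $46+kv^2=46+64k$ gives $v=8$. So the entries of $\tau$ are distinct and positive, one of them is $1$, and the squares of the other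 three are at least $4$, distinct, and sum to $45$. If $36$ occurs, the other two sum to $9$, impossible. Otherwise $25$ occurs, as $4+9+16<45$, and the other two sum to $20=4+16$. So $\tau=(1,2,4,5)$ up to order.
\end{proof}

\begin{definition}
A knot $K'$ is \emph{special} (for the given $k$) if
\[
I_j=17+28k-8j\ \ (0\le j\le k),\qquad I_{k+1}=12+20k,\qquad I_{k+2}=8+20k .
\]
\end{definition}

\begin{lemma}\label{lem:special}
If $S^3_{n_k}(K')=\Sigma(L_k)$, then $K'$ is special. In particular $K_k$ is special.
\end{lemma}

\begin{proof}
$\Gamma_k$ has no loops or bridges, so $X_{\Gamma_k}$ is sharp by Theorem \ref{thm:os}. Lemma \ref{lem:changemaker} applies to it with $R=k+4$, and by Lemma \ref{lem:unique} the vector is $\sigma_k$. Here $|\sigma_k|_1=12+8k$ and $g_{\sigma_k}=17+28k$.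

We compute $\Phi_j(\sigma_k)$ for $j\le k+2$. Let $\sum\alpha_i(\alpha_i+1)/2\le j$. If some $\alpha_i\ge2$, then $\alpha_i(\alpha_i+1)/2\ge\alpha_i+1$ for this $i$, so $\sum\alpha_i\le j-1$ and $\alpha\cdot\sigma_k\le8(j-1)$. If all $\alpha_i\le1$, the best value is the sum of the $j$ largest entries, which is $8j$ for $j\le k$, $8k+5$ for $j=k+1$ and $8k+9$ for $j=k+2$. In each case this exceeds $8(j-1)$, so it equals $\Phi_j$. Finally $\Psi_j\le12+8k+2(8k+9)=30+24k\le n_k$, and Lemma \ref{lem:jumps}(a) gives $I_j=17+28k-\Phi_j$.
\end{proof}

\begin{lemma}\label{lem:sigmaprime}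
Let $K'$ be special, and let $\sigma'$ be the vector of $(K',M,X)$ for some $M>0$ and $X$ as in Lemma \ref{lem:changemaker}. Then, up to zero entries and permutation,
\[
\sigma'=(8^{k},5,4,2,1^{m})\quad\text{with }m\ge1 .
\]
\end{lemma}

\begin{proof}
As $\Psi_0=|\sigma'|_1\le|\sigma'|^2=M$, Lemma \ref{lem:jumps}(a) gives $I_0=g_{\sigma'}$, that is,
\[
\sum_i\sigma'_i(\sigma'_i-1)=34+56k .
\]
Let $\mu=\max\sigma'_i$. If $\mu>I_1=9+28k$, then $\mu(\mu-1)>34+56k$, which is impossible. So $I_1\ge\mu$. By Lemma \ref{lem:jumps}(b), $\Psi_1\le M$, and by (a) $\mu=\Phi_1(\sigma')=I_0-I_1=8$. For all $j\le k+2$ we have $I_j\ge8+20k\ge\mu$. So again (b) and (a) give $\Phi_j(\sigma')=I_0-I_j$, which is $8j$ for $j\le k$, $8k+5$ for $j=k+1$ and $8k+9$ for $j=k+2$. As in the proof of Lemma \ref{lem:special}, any $\alpha$ with some $\alpha_i\ge2$ gives at most $8(j-1)$, which is smaller. So for $j\le k+2$, $\Phi_j(\sigma')$ is the sum of the $j$ largest entries (counting missing entries as $0$), and the largest entries are $8^k,5,4$. The remaining entries satisfy $\sum\sigma'_i(\sigma'_i-1)=34+56k-56k-20-12=2$, so one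 of them is $2$ and the rest are $0$ or $1$. A nonzero changemaker contains a $1$.
\end{proof}

\begin{proposition}\label{prop:nospecial}
If $k=1$ or $k\ge6$, then no special knot lies in $\mathcal D$.
\end{proposition}

This is proved in Sections \ref{sec:m1} and \ref{sec:m2}.

\begin{proof}[Proof of Theorem \ref{thm:main}, assuming Proposition \ref{prop:nospecial}]
The knots $K_k$ are given by Proposition \ref{prop:K}. Let $k=1$ or $k\ge6$. If $S^3_{n_k}(K')=S^3_{n_k}(K_k)=\Sigma(L_k)$, then $K'$ is special by Lemma \ref{lem:special}, so $K'\notin\mathcal D$. For the Alexander polynomial, note that $K_k\in\mathcal L$ because $\Sigma(L_k)$ is an $L$-space. For a knot in $\mathcal L$, $V_i=\sum_{j\ge1}j\,a_{i+j}$ (Ozsv\'ath--Szab\'o), where the $a_j$ are the coefficients of the symmetrized Alexander polynomial. So a knot $K'\in\mathcal D\subset\mathcal L$ with the Alexander polynomial of $K_k$ would have the same $V_i$ as $K_k$. It would thus be special, which is impossible.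
\end{proof}

\noindent\textbf{Standing assumption for Sections \ref{sec:m1} and \ref{sec:m2}.} Let $k=1$ or $k\ge6$, and \emph{suppose that $K'\in\mathcal D$ is special.} We shall derive a contradiction. As $I_0>0$, we have $V_0>0$, so $K'$ is nontrivial. Let $\Delta,c,\sigma'$ be as in Proposition \ref{prop:D}. By Lemma \ref{lem:sigmaprime} and Proposition \ref{prop:D}(c), $\sigma'=(8^k,5,4,2,1^m)$ exactly, with $m\ge1$. Name the coordinates, and the unit vectors,
\[
d_1,\dots,d_k,\ r,\ p,\ a,\ f_1,\dots,f_m\qquad(\text{entries }8,\dots,8,\,5,\,4,\,2,\,1,\dots,1).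
\]
Note that $M=|\sigma'|^2=45+64k+m$, so $m=1$ means that $M=n_k$.

\section{The case $m=1$}\label{sec:m1}

Here $\sigma'=\sigma_k$; write $f=f_1$. Let $\mathcal G=\Delta/c$. By \eqref{eq:q} and Lemma \ref{lem:lattice}, $\Lambda(\mathcal G)=\sigma_k^\perp\cong\Lambda(\Gamma_k)$. In particular $\mathcal G$ has as many vertices as $\Gamma_k$, namely $k+4$. We do not claim that the two graphs are isomorphic. But the lattice determines which sets of edges are cycles, as we now show by looking at $\Lambda/2\Lambda$.

For an edge $e$ of a graph $H$ with unit weights let $\bar\eta_e:\Lambda(H)/2\Lambda(H)\to\mathbb F_2$ be the reduction of $\eta_e$. It vanishes if and only if $e$ is a loop.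

\begin{lemma}\label{lem:mod2}
Let $H_1,H_2$ be connected graphs with unit weights, and identify $\Lambda(H_1)=\Lambda(H_2)=\Lambda$ by an isometry.
\begin{itemize}
\item[(a)] There is a bijection $\varphi$ from the non-loop edges of $H_1$ to those of $H_2$ with $\bar\eta_e=\bar\eta_{\varphi(e)}$ for all $e$.
\item[(b)] Let $A,B$ be disjoint sets of non-loop edges of $H_1$, with $A$ containing no cycle. Then $\varphi(A)$ contains no cycle, and $B$ is a cycle in $H_1/A$ if and only if $\varphi(B)$ is a cycle in $H_2/\varphi(A)$.
\end{itemize}
Here loops and pairs of parallel edges count as cycles, of length one and two.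
\end{lemma}

\begin{proof}
(a) Every class in $\Lambda(H)/2\Lambda(H)$ is represented by some $1_S$. The minimal norm in this class is $|\partial S|$: every vector in it has odd coefficients at the edges of $\partial S$, and $1_S$ attains the bound. So the function $N$ on $\Lambda/2\Lambda$ that assigns to a class its minimal norm, which depends only on the lattice, is $\sum_e\bar\eta_e$, where the values $0,1$ are now read as integers. Distinct nonzero functionals $\phi$, regarded as functions with values $0,1$, are linearly independent over $\mathbb Q$, because $\phi=(1-\chi_\phi)/2$ with the characters $\chi_\phi=(-1)^\phi$ nontrivial and distinct. So $N$ determines the multiset of nonzero $\bar\eta_e$.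

(b) A set of edges of a graph contains no cycle if and only if the functionals $\bar\eta_e$ of its members are linearly independent over $\mathbb F_2$: on a forest, potential differences can be prescribed arbitrarily, and around a cycle they sum to $0$. So cycles are the minimal dependent sets. This gives the first claim. The space $\Lambda(H_1/A)/2\Lambda(H_1/A)$ is the common kernel of the $\bar\eta_e$, $e\in A$, on $\Lambda/2\Lambda$ (potentials modulo $2$ that are constant on the components of $A$), and the functionals of the edges of $H_1/A$ are the restrictions. The same holds for $H_2/\varphi(A)$, so the minimal dependent sets correspond.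
\end{proof}

\emph{The cut given by $f$.} Apply Lemma \ref{lem:mod2} to $H_1=\mathcal G$ and $H_2=\Gamma_k$. We have $q(f)=3$ and $\eta_c(f)=1$. So $f$ has exactly three nonzero coefficients $\pm1$, at $c$ and two further edges $h_1,h_2$ of $\Delta$, and by (G1)
\[
\{c,h_1,h_2\}=\partial S\quad\text{in }\Delta .
\]
Write $c=v_1v_2$ with $v_1\in S$, $v_2\in S^c$, and let $v$ be the vertex of $\mathcal G$ into which $c$ is contracted. For $x\in\Lambda(\mathcal G)=\sigma_k^\perp$ we have $\eta_c(x)=0$, so
\[
x\cdot f=q(x,f)=\pm\eta_{h_1}(x)\pm\eta_{h_2}(x),\qquad\text{hence}\qquad x\cdot f\equiv\bar\eta_{h_1}(x)+\bar\eta_{h_2}(x)\pmod2 .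
\]
By Lemma \ref{lem:lattice} the values of $x\cdot f$ on $X_1,X_2,Y_1,Y_2,Z,U_i$ are $1,1,-1,-1,0,0$. A nonzero $\bar\eta_e$ is $1$ on exactly the two ends of $\varphi(e)$ among the vertices of $\Gamma_k$. So neither $h_1$ nor $h_2$ is a loop of $\mathcal G$, and $\varphi(h_1),\varphi(h_2)$ are disjoint edges of $\Gamma_k$ covering $X_1,X_2,Y_1,Y_2$. As $X_1Y_1$ is not an edge, $\{\varphi(h_1),\varphi(h_2)\}$ is
\begin{equation}\label{eq:pairs}
\{X_1Y_2,\,X_2Y_1\}\qquad\text{or, only if }k=1,\qquad\{X_1X_2,\,Y_1Y_2\}.
\end{equation}
A loop of $\mathcal G$ is an edge of $\Delta$ parallel to $c$. Such an edge lies in $\partial S$, so it is $h_1$ or $h_2$, which are not loops of $\mathcal G$. Hence $\mathcal G$ has no loops, and $\varphi$ is a bijection $E(\mathcal G)\to E(\Gamma_k)$.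

\emph{(i) $h_1$ and $h_2$ share no vertex in $\mathcal G$.} The idea is to reduce both graphs to $K_4$, where opposite edges can be recognized from the cycles. In $\Gamma_k$ contract the edge $X_1Z$ to a vertex $P$, and contract $k-1$ of the $k$ path edges; by \eqref{eq:pairs} none of the contracted edges is $\varphi(h_1)$ or $\varphi(h_2)$ (for $k=1$ no path edge is contracted). Then delete $X_2Z$, $Y_2Z$ and one of the edges $Y_1Z$. What is left is a complete graph $K_4$ on $P,X_2,Y_1,Y_2$, whose edges come from $X_1X_2$, $X_1Y_2$, $Y_1Z$, $X_2Y_1$, $X_2Y_2$ and the path. In it $\varphi(h_1)$ and $\varphi(h_2)$ are opposite edges, so no triangle contains both. Contract and delete the corresponding edges in $\mathcal G$. By Lemma \ref{lem:mod2}(b) the contracted set contains no cycle, so a graph with $(k+4)-k=4$ vertices and six edges results. Again by Lemma \ref{lem:mod2}(b), it has no cycle of length one or two, so it is $K_4$ as well, and no triangle of it contains both $h_1$ and $h_2$. In $K_4$ two edges that share a vertex lie in a triangle. So $h_1$ and $h_2$ share no vertex in this $K_4$, and hence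 none in $\mathcal G$.

\emph{(ii) $\mathcal G\setminus\{h_1,h_2\}$ has no cut vertex.} The graph $\Gamma_k\setminus\{X_1Y_2,X_2Y_1\}$ contains the Hamiltonian cycle $X_1X_2Y_2U_{k-1}\cdots U_1Y_1Z$, and $\Gamma_1\setminus\{X_1X_2,Y_1Y_2\}$ contains the Hamiltonian cycle $X_1Y_2X_2Y_1Z$. By Lemma \ref{lem:mod2}(b), with $A=\emptyset$, $\mathcal G\setminus\{h_1,h_2\}$ contains a cycle of length $k+4=|V(\mathcal G)|$, that is, a Hamiltonian cycle.

\emph{Conclusion.} The only edges of $\mathcal G$ joining $S\setminus\{v_1\}$ to $S^c\setminus\{v_2\}$ are among $h_1,h_2$. If both sets are nonempty, then $v$ is a cut vertex of $\mathcal G\setminus\{h_1,h_2\}$, contradicting (ii). If $S=\{v_1\}$ or $S^c=\{v_2\}$, then $h_1$ and $h_2$ are both incident to $v$ in $\mathcal G$, contradicting (i). So $m=1$ is impossible.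

\section{The case $m\ge2$}\label{sec:m2}

Now there are at least two unit vectors $f_i$. We express a few vectors of small norm in terms of the edges of $\Delta$; at each step the norm and the products with earlier vectors leave very few possibilities, and in the end none. Elements of $\Lambda(\Delta)\subset\mathbb Z^{E(\Delta)}$ are written as integer combinations of edges, and $x_\varepsilon$ denotes the coefficient of the edge $\varepsilon$ in $x$. An edge is oriented as convenient when it is first named. The product of these combinations is
\[
q(x,y)=x\cdot y+2(\sigma'\cdot x)(\sigma'\cdot y),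
\]
where $x\cdot y$ is the standard product of $\mathbb Z^R$, and the coefficient of $c$ in $x$ is $\sigma'\cdot x$. Two facts will be used throughout.
\begin{itemize}
\item[(N1)] $\Delta$ has no bridge. In particular, the odd coefficients of an element never occur at a single edge.
\item[(N2)] Each $2$-cut is the support of $\pm(f_i-f_j)$ or $\pm(d_i-d_j)$ for some $i\ne j$. In particular, no $2$-cut contains $c$. Indeed, a $2$-cut supports a vector with $q=2$ by (G1). As $q(x)=2$ forces $|x|^2=2$ and $\sigma'\cdot x=0$, and the entries of $\sigma'$ are positive, such a vector is a difference of unit vectors at equal entries, and its $c$-coefficient is $0$.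
\end{itemize}

\emph{The vectors $f_1,f_2$.} We have $q(f_i)=3$, the $c$-coefficient of $f_i$ is $1$, and $q(f_i,f_j)=2$ for $i\ne j$. So $f_i=c+A_i$, where $A_i$ is a sum of two distinct signed edges different from $c$, and $A_i\cdot A_j=1$ in $\mathbb Z^{E(\Delta)}$. Hence $A_i$ and $A_j$ share exactly one edge, with the same sign. Write
\[
f_1=c+\varepsilon_1+\beta,\qquad f_2=c+\varepsilon_2+\beta ;\qquad\text{so }f_1-f_2=\varepsilon_1-\varepsilon_2 .
\]

\emph{The further vectors.} Consider
\[
z=a-f_1-f_2,\qquad y=r-p-f_1,\qquad w=p-2a,\qquad x=d_1-r-a-f_1 .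
\]
All four are orthogonal to $\sigma'$. So their $c$-coefficients are $0$, and their $q$-products with all vectors are the standard products of $\mathbb Z^R$. We have $q(z)=q(y)=3$, $q(w)=5$, $q(x)=4$, and
\[
\begin{array}{c|cccccc}
q&f_1&f_2&f_j\ (j\ge3)&z&y&w\\\hline
z&-1&-1&0&&&\\
y&-1&0&0&1&&\\
w&0&0&0&-2&-1&\\
x&-1&0&0&0&0&2
\end{array}
\]

\emph{The vector $z$.} Its coefficients are $0,\pm1$, and $z_{\varepsilon_1}+z_\beta=z_{\varepsilon_2}+z_\beta=-1$. So $z_\beta\in\{0,-1\}$. If $z_\beta=0$, then $z=-\varepsilon_1-\varepsilon_2\pm\zeta$ and $a=z+f_1+f_2=2c+2\beta\pm\zeta$, whose only odd coefficient is at $\zeta$, contradicting (N1). So $z_\beta=-1$, $z_{\varepsilon_1}=z_{\varepsilon_2}=0$, and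
\[
z=-\beta+\zeta_1+\zeta_2,\qquad\zeta_1,\zeta_2\notin\{c,\varepsilon_1,\varepsilon_2,\beta\}.
\]

\emph{The vector $y$.} Its coefficients are $0,\pm1$, and $y_{\varepsilon_1}+y_\beta=-1$, $y_{\varepsilon_2}+y_\beta=0$. So $(y_\beta;y_{\varepsilon_1},y_{\varepsilon_2})$ is $(0;-1,0)$ or $(-1;0,1)$. In the second case $y=\varepsilon_2-\beta\pm\theta$ with $\theta\notin\{c,\varepsilon_1,\varepsilon_2,\beta\}$, and $r-p=y+f_1=c+\varepsilon_1+\varepsilon_2\pm\theta$. Adding modulo $2$ the cut $\{\varepsilon_1,\varepsilon_2\}$, the support of $f_1-f_2$, we find that $\{c,\theta\}$ is a $2$-cut, contradicting (N2). So $y=-\varepsilon_1\pm\theta_1\pm\theta_2$ with $\theta_1,\theta_2\notin\{c,\varepsilon_1,\varepsilon_2,\beta\}$. Now $q(y,z)=1$ forces $\{\theta_1,\theta_2\}$ and $\{\zeta_1,\zeta_2\}$ to share exactly one edge, with equal sign in $y$ and $z$. Relabeling, we get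
\[
y=-\varepsilon_1+\zeta_1+\theta,\qquad\theta\notin\{c,\varepsilon_1,\varepsilon_2,\beta,\zeta_1,\zeta_2\}.
\]

\emph{The vectors $f_j$, $j\ge3$.} The sum $A_j$ shares exactly one edge, with the same sign, with each of $A_1=\varepsilon_1+\beta$ and $A_2=\varepsilon_2+\beta$. So $A_j=\beta\pm\varepsilon_j$ with an edge $\varepsilon_j\notin\{\beta,\varepsilon_1,\varepsilon_2\}$, or $A_j=\varepsilon_1+\varepsilon_2$. In the latter case $q(y,f_j)=y_{\varepsilon_1}+y_{\varepsilon_2}=-1$, but $q(y,f_j)=0$. So $f_j=c+\beta\pm\varepsilon_j$ for all $j\ge3$. (The edge $\varepsilon_j$ may already have been named and oriented above; the sign will not matter.) Since $A_i\cdot A_j=1$ for $i\ne j$, the edges $\varepsilon_1,\dots,\varepsilon_m$ are distinct; they differ from $\beta$, and $f_i-f_j$ has support $\{\varepsilon_i,\varepsilon_j\}$. From $q(y,f_j)=0$ and $y_\beta=0$ we get $y_{\varepsilon_j}=0$ for $j\ge3$. Hence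
\begin{equation}\label{eq:noteps1}
\zeta_1,\theta\notin\{\varepsilon_1,\dots,\varepsilon_m\}.
\end{equation}

\emph{The vector $w$.} Put $s=w_{\varepsilon_1}$. The products with $f_1,f_2,z,y$ give
\[
w_\beta=-s,\qquad w_{\varepsilon_2}=s,\qquad s+w_{\zeta_1}+w_{\zeta_2}=-2,\qquad-s+w_{\zeta_1}+w_\theta=-1 .
\]
From $q(w)=5$ we get $3s^2\le5$, so $s\in\{0,\pm1\}$.
\begin{itemize}
\item $s=1$. Then $w_{\zeta_1}+w_{\zeta_2}=-3$, with squares summing to at most $5-3=2$; impossible.
\item $s=-1$. Then $w_{\zeta_1}+w_\theta=-2$, with squares summing to at most $2$. So $w=-\varepsilon_1-\varepsilon_2+\beta-\zeta_1-\theta$. The symmetric difference of its support with the cuts $\{\varepsilon_1,\varepsilon_2\}$ and $\{\beta,\zeta_1,\zeta_2\}$ (the support of $z$) is the $2$-cut $\{\theta,\zeta_2\}$. If it supports $\pm(d_i-d_j)$, then $q(y,d_i-d_j)=\pm1$, because $y_\theta=1$ and $y_{\zeta_2}=0$; but $q(y,d_i-d_j)=0$. If it supports $\pm(f_i-f_j)$, then $\theta\in\{\varepsilon_1,\dots,\varepsilon_m\}$, contradicting \eqref{eq:noteps1}. This contradicts (N2).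
\item $s=0$. Put $u=w_{\zeta_1}$, so $w_{\zeta_2}=-2-u$ and $w_\theta=-1-u$. Then $u^2+(u+2)^2+(u+1)^2=3u^2+6u+5\le5$, so $u\in\{0,-1,-2\}$. If $u=0$, then $w=-2\zeta_2-\theta$; if $u=-2$, then $w=-2\zeta_1+\theta$. Both contradict (N1). So $u=-1$, $w_{\zeta_2}=-1$, $w_\theta=0$, and norm $3$ is left for the remaining edges.
\end{itemize}
So
\[
w=-\zeta_1-\zeta_2+\kappa_1+\kappa_2+\kappa_3
\]
with distinct edges $\kappa_i\notin\{c,\varepsilon_1,\varepsilon_2,\beta,\zeta_1,\zeta_2,\theta\}$, up to signs of the $\kappa_i$. From $q(w,f_j)=0$ and $w_\beta=0$ we get $w_{\varepsilon_j}=0$ for all $j$. Hence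
\begin{equation}\label{eq:noteps2}
\kappa_1,\kappa_2,\kappa_3\notin\{\varepsilon_1,\dots,\varepsilon_m\}.
\end{equation}
So the $\kappa_i$ have not been named before, and we orient them so that the signs are as displayed.

\emph{The vector $x$.} Put $h=x_\beta$. The products with $f_1,f_2,z,y,w$ give
\begin{gather*}
x_{\varepsilon_1}=-1-h,\qquad x_{\varepsilon_2}=-h,\qquad x_{\zeta_1}+x_{\zeta_2}=h,\\
x_{\zeta_1}+x_\theta=-1-h,\qquad x_{\kappa_1}+x_{\kappa_2}+x_{\kappa_3}=2+h .
\end{gather*}
From $q(x)=4$ we get $h^2+(1+h)^2+h^2\le4$, so $h\in\{0,-1\}$.

\emph{Suppose $h=0$.} Then $x_{\varepsilon_1}=-1$, $x_{\varepsilon_2}=0$, and norm $3$ is left for the other edges. The coefficients at the $\kappa_i$ sum to $2$. So their squares have an even sum, which must be $2$, and after relabeling the $\kappa$-part is $\kappa_1+\kappa_2$. Norm $1$ is left. As $x_{\zeta_2}=-x_{\zeta_1}$, both vanish, and $x_\theta=-1$. So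
\[
x=-\varepsilon_1-\theta+\kappa_1+\kappa_2,\qquad x+y=-2\varepsilon_1+\zeta_1+\kappa_1+\kappa_2 .
\]
By (G2), exactly two of the level cuts of $x+y$ contain $\varepsilon_1$, each of $\zeta_1,\kappa_1,\kappa_2$ lies in exactly one level cut, and no other edge lies in any. By (N1) each of the two level cuts through $\varepsilon_1$ contains at least one of these three edges, so one of them is a $2$-cut $\{\varepsilon_1,g\}$ with $g\in\{\zeta_1,\kappa_1,\kappa_2\}$. If it supports $\pm(d_i-d_j)$, then $q(f_1,d_i-d_j)=\pm1$, because $f_1$ has coefficient $1$ at $\varepsilon_1$ and $0$ at $g$; but $q(f_1,d_i-d_j)=0$. If it supports $\pm(f_i-f_j)$, then $g$ is one of $\varepsilon_1,\dots,\varepsilon_m$, contradicting \eqref{eq:noteps1} or \eqref{eq:noteps2}. This contradicts (N2).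

\emph{Suppose $h=-1$.} Then $x_{\varepsilon_1}=0$, $x_{\varepsilon_2}=1$, and norm $2$ is left for the edges other than $\beta,\varepsilon_1,\varepsilon_2$. The coefficients at the $\kappa_i$ sum to $1$, and $x_{\zeta_1}+x_{\zeta_2}=-1$. So these two parts have norm at least $1$ each, hence exactly $1$, and $x_\theta=0$. Since $x_{\zeta_1}+x_\theta=0$, we get $x_{\zeta_1}=0$ and $x_{\zeta_2}=-1$. After relabeling,
\[
x=\varepsilon_2-\beta-\zeta_2+\kappa_1,\qquad x+z=\varepsilon_2-2\beta+\zeta_1+\kappa_1 .
\]
As before, now with the level cuts of $x+z$, there is a $2$-cut $\{\beta,g\}$ with $g\in\{\varepsilon_2,\zeta_1,\kappa_1\}$. If it supports $\pm(d_i-d_j)$, then $q(f_1,d_i-d_j)=\pm1\ne0$, because $f_1$ has coefficient $1$ at $\beta$ and $0$ at $g$. And the support $\{\varepsilon_i,\varepsilon_j\}$ of $\pm(f_i-f_j)$ does not contain $\beta$. This contradicts (N2).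

So $m\ge2$ is impossible. Together with Section \ref{sec:m1} this proves Proposition \ref{prop:nospecial}, and with it Theorem \ref{thm:main}. \qed

\begin{thebibliography}{9}
\bibitem{McC} Duncan McCoy, \emph{Bounds on alternating surgery slopes}, arXiv:1412.0906 (2014).
\bibitem{OS} Ozsv\'ath and Szab\'o, \emph{On the Heegaard Floer homology of branched double covers}.
\end{thebibliography}

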